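\title{The clique number of the xor-product of two Kneser graphs}

\begin{abstract}
Let $f_2(n,k)$ be the clique number of the xor-product of two copies of the Kneser graph $KG(n,k)$. We prove that $f_2(n,k)=\lfloor n/k\rfloor+\frac k2\binom{2k}{k}-k$ whenever $k\ge2$ and $n\ge k^3\binom{2k}{k}+k$. We also determine the clique number of the xor-product of two large Kneser graphs with different parameters, and we describe all maximum cliques of $KG(n,k)\cdot KG(n,k)$ when $k$ divides $n$ and $n$ is in the above range. The upper bound comes from an inequality that holds for every linear order of a ground set, averaged over a suitable non-uniform random order.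
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a finite set $A$ and an integer $k\ge1$, the \emph{Kneser graph} $KG(A,k)$ has as vertices the $k$-element subsets of $A$, two of them being adjacent when they are disjoint. We write $KG(n,k)$ when $|A|=n$. A clique is a family of pairwise disjoint $k$-sets, so the clique number is $\omega(KG(n,k))=\lfloor n/k\rfloor$. The \emph{xor-product} $G\cdot H$ of two graphs has vertex set $V(G)\times V(H)$, and $(g,h)$, $(g',h')$ are adjacent when exactly one of $gg'\in E(G)$, $hh'\in E(H)$ holds. We study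
\[
f_2(n,k)=\omega\bigl(KG(n,k)\cdot KG(n,k)\bigr).
\]
Throughout, $C_\ell=\binom{2\ell}{\ell}$; this number equals $2\binom{2\ell-1}{\ell}$ for $\ell\ge1$, so it is even.

The two factors play different roles in the argument, and it is clearer to give them different parameters. A \emph{$(k,\ell)$-system} is a finite family $(X_v,Y_v)_{v\in V}$ with $|X_v|=k$ and $|Y_v|=\ell$ such that for $v\ne w$ exactly one of $X_v\cap X_w$, $Y_v\cap Y_w$ is empty. The cliques of $KG(A,k)\cdot KG(A',\ell)$ are exactly the $(k,\ell)$-systems with all $X_v\subseteq A$ and all $Y_v\subseteq A'$. Two members $v\ne w$ are \emph{linked} if $X_v\cap X_w\ne\emptyset$, equivalently if $Y_v\cap Y_w=\emptyset$.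

A fixed set $Y$ paired with pairwise disjoint sets $X$ is a system without links, so $f_2(n,k)\ge\lfloor n/k\rfloor$. For $k=1$ nothing better exists. The vertices are then the cells of an $n\times n$ board, adjacent when they share a row or a column. If two cells of a clique share a row, a cell outside this row would have to share a column with both, which is impossible. So every clique lies in a row or a column, and $f_2(n,1)=n$.

For larger $k$ links help. The $k^2$ points of a $k\times k$ grid carry only $k$ pairwise disjoint $k$-sets, but they carry $2k$ rows and columns, a gain of $k$. To use rows and columns as $X$-sets, give all rows one $Y$-set $D$ and all columns a $Y$-set $D^*$ disjoint from $D$. Several disjoint grids can coexist if $Y$-sets of different grids always meet, and the points outside the grids can be used by disjoint $X$-sets with a common $Y$-set $Y_0$, provided $Y_0$ meets all the other $Y$-sets. The $\ell$-subsets of a $2\ell$-set are suited to this: two of them are disjoint only when they are complementary.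

\begin{example}[Grid system]\label{ex:grid}
Let $|\Omega|=2\ell$ and $Y_0\in\binom{\Omega}{\ell}$. For each of the $\frac{C_\ell}2-1$ complementary pairs $\{D,\Omega\setminus D\}\ne\{Y_0,\Omega\setminus Y_0\}$ of $\ell$-subsets of $\Omega$ take a $k\times k$ grid of points; its $k$ rows are $X$-sets with $Y=D$ and its $k$ columns are $X$-sets with $Y=\Omega\setminus D$. All other members have $Y=Y_0$. The grids and the $X$-sets of the other members are pairwise disjoint. See Figure~\ref{fig:grid}.

This is a $(k,\ell)$-system. Two rows, or two columns, of one grid have disjoint $X$-sets and equal $Y$-sets. A row and a column of one grid have intersecting $X$-sets and disjoint $Y$-sets. Any other two members have disjoint $X$-sets, and their $Y$-sets are non-complementary $\ell$-subsets of $\Omega$, so they meet.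
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \sx/\rw/\cl in {0/13/24, 3.2/14/23} {
  \foreach \ii in {0,1} {
    \draw[rounded corners] (\sx-0.35,\ii-0.2) rectangle (\sx+1.35,\ii+0.2);
    \draw[rounded corners,dashed] (\sx+\ii-0.2,-0.4) rectangle (\sx+\ii+0.2,1.4);
    \node[right] at (\sx+1.35,\ii) {$\rw$};
    \node[above] at (\sx+\ii,1.4) {$\cl$};
    \fill (\sx+\ii,0) circle (2pt);
    \fill (\sx+\ii,1) circle (2pt);
  }
}
\foreach \sx in {6.6,7.6,8.6} {
  \draw[rounded corners] (\sx-0.2,-0.4) rectangle (\sx+0.2,1.4);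
  \node[above] at (\sx,1.4) {$12$};
  \fill (\sx,0) circle (2pt);
  \fill (\sx,1) circle (2pt);
}
\node at (9.4,0.5) {$\cdots$};
\end{tikzpicture}
\caption{A clique of $KG(n,2)\cdot KG(n,2)$ with $\lfloor n/2\rfloor+4$ vertices $(X,Y)$. Each box is a set $X$, and its label is the set $Y\subseteq\{1,2,3,4\}$ paired with it. Two boxes intersect exactly when their labels are disjoint.}
\label{fig:grid}
\end{figure}

If $n\ge k^2(\frac{C_\ell}2-1)$ and $n'\ge2\ell$, a grid system fits into $KG(n,k)\cdot KG(n',\ell)$ with $2k(\frac{C_\ell}2-1)$ rows and columns and $\lfloor (n-k^2(\frac{C_\ell}2-1))/k\rfloor=\lfloor n/k\rfloor-k(\frac{C_\ell}2-1)$ other members. Hence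
\begin{equation}\label{eq:lower}
\omega\bigl(KG(n,k)\cdot KG(n',\ell)\bigr)\ge\Bigl\lfloor\frac nk\Bigr\rfloor+k\Bigl(\frac{C_\ell}2-1\Bigr).
\end{equation}

The case $k=\ell$, $n=n'$ of \eqref{eq:lower} is the known bound $f_2(n,k)\ge\lfloor n/k\rfloor+\frac k2C_k-k$ for $n\ge\frac12(C_k-2)k^2$. It is also known that $f_2(n,k)-\lfloor n/k\rfloor$ is bounded for each fixed $k$, and that $f_2(n,2)=\lfloor n/2\rfloor+4$ for all sufficiently large $n$. So the bound is exact for $k=1$ and, when $n$ is large, for $k=2$. The problem, which comes from F\"uredi, Imolay and Schweitzer~\cite{FIS}, is to decide whether for every $k\ge1$ the bound is exact once $n$ is large enough. The answer is yes.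

\begin{theorem}\label{thm:main}
If $k\ge2$ and $n\ge k^3C_k+k$, then
\[
f_2(n,k)=\Bigl\lfloor\frac nk\Bigr\rfloor+\frac k2\,C_k-k .
\]
For $k=1$ the same formula holds for all $n$.
\end{theorem}

With different parameters, either factor can carry the grids.

\begin{theorem}\label{thm:general}
Let $k,\ell\ge1$ and $M=k\ell\max\{C_k,C_\ell,4\}$. If $n\ge\max\{2k,\,k^2(\frac{C_\ell}2-1)\}$, $n'\ge\max\{2\ell,\,\ell^2(\frac{C_k}2-1)\}$ and $\max\{\lfloor n/k\rfloor,\lfloor n'/\ell\rfloor\}>M$, then
\[
\omega\bigl(KG(n,k)\cdot KG(n',\ell)\bigr)=\max\Bigl\{\Bigl\lfloor\frac nk\Bigr\rfloor+k\Bigl(\frac{C_\ell}2-1\Bigr),\ \Bigl\lfloor\frac{n'}\ell\Bigr\rfloor+\ell\Bigl(\frac{C_k}2-1\Bigr)\Bigr\}.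
\]
\end{theorem}

\begin{theorem}\label{thm:unique}
Let $k\ge2$, $k\mid n$ and $n\ge k^3C_k+k$. Up to interchanging the two coordinates, every maximum clique of $KG(n,k)\cdot KG(n,k)$ is a grid system as in Example~\ref{ex:grid} with $\ell=k$, whose grids and remaining $X$-sets cover the base set.
\end{theorem}

\begin{remark}\label{rem:full}
Some lower bound on $n$ is needed. If no member with $Y=Y_0$ is wanted, all $C_\ell/2$ complementary pairs can carry a grid; the verification in Example~\ref{ex:grid} is unchanged. This \emph{full grid system} has $kC_\ell$ members on $k^2C_\ell/2$ points. For $k=\ell\ge2$ and $n=k^2C_k/2$ it gives $f_2(n,k)\ge kC_k$, while the formula of Theorem~\ref{thm:main} would give $kC_k-k$. The full grid system leaves no room for a set $Y_0$, and this is what the upper bound has to exploit.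
\end{remark}

Section~\ref{sec:excess} reduces Theorems~\ref{thm:main} and~\ref{thm:general} to two propositions. The first is proved by hand for $\ell=2$ in Section~\ref{sec:two} and in general in Sections~\ref{sec:tilt} and~\ref{sec:fixed}; the second is proved in Section~\ref{sec:transversal}. Section~\ref{sec:equality} treats the case of equality.

\section{Excess and transversals}\label{sec:excess}

Let $(X_v,Y_v)_{v\in V}$ be a $(k,\ell)$-system. For a point $x\in\bigcup_vX_v$ let $Q_x=\{v:x\in X_v\}$ and call $d_x=|Q_x|$ the \emph{degree} of $x$. Distinct members of $Q_x$ are linked, so their $Y$-sets are pairwise disjoint. The \emph{excess}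
\begin{equation}\label{eq:excess}
e=\sum_{x}(d_x-1)=k|V|-\Bigl|\bigcup_vX_v\Bigr|
\end{equation}
measures how far the $X$-sets are from being disjoint. If they lie in an $n$-set, then $|V|\le(n+e)/k$, so a bound on the excess is a bound on the clique. A grid system has excess $k^2(\frac{C_\ell}2-1)$, one unit for each grid point.

A \emph{transversal} of the system is an $\ell$-set $Y_0$ that meets every $Y_v$.

\begin{proposition}\label{prop:excess}
If a $(k,\ell)$-system has a transversal, then $e\le\frac{k^2}2(C_\ell-2)$. If $\ell\ge2$ and equality holds, then $d_x\le2$ for all $x$.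
\end{proposition}

The full grid system of Remark~\ref{rem:full} has excess $k^2C_\ell/2$, so the transversal cannot be dropped. It is supplied by the size of the clique.

\begin{proposition}\label{prop:transversal}
Let a $(k,\ell)$-system have more than $M=k\ell\max\{C_k,C_\ell,4\}$ members. Then, after possibly interchanging the roles of $(X,k)$ and $(Y,\ell)$, there is a member $v_0$ such that $Y_{v_0}$ meets every $Y_v$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}]
We first prove Theorem~\ref{thm:general}. The hypotheses on $n$ and $n'$ allow \eqref{eq:lower} to be used in both orientations, which gives the lower bound. Let $m$ be the size of a maximum clique. Systems without links show $m\ge\max\{\lfloor n/k\rfloor,\lfloor n'/\ell\rfloor\}>M$, so Proposition~\ref{prop:transversal} applies. If no interchange is needed, $Y_{v_0}$ is a transversal, and \eqref{eq:excess} with Proposition~\ref{prop:excess} gives $km-n\le e\le k^2(\frac{C_\ell}2-1)$. Thus the integer $m-k(\frac{C_\ell}2-1)$ is at most $n/k$, that is, $m\le\lfloor n/k\rfloor+k(\frac{C_\ell}2-1)$.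 If an interchange is needed, the same argument for the $(\ell,k)$-system $(Y_v,X_v)$ gives $m\le\lfloor n'/\ell\rfloor+\ell(\frac{C_k}2-1)$.

For Theorem~\ref{thm:main} with $k\ge2$ take $\ell=k$ and $n'=n\ge k^3C_k+k$. Then $M=k^2C_k<\lfloor n/k\rfloor$, and $n$ exceeds both $2k$ and $k^2(\frac{C_k}2-1)$. For $k=1$ the formula reads $n$, which was proved in Section~\ref{sec:intro}.
\end{proof}

\section{Random orders and the case $\ell=2$}\label{sec:two}

Let $Z$ be a finite set containing all $Y_v$, and the transversal if there is one. Given a linear order of $Z$ and $P,Q\subseteq Z$, write $P\prec Q$ if every element of $P$ precedes every element of $Q$. For members of the system write $v\prec u$ if $Y_v\prec Y_u$, that is, $\max Y_v<\min Y_u$. Then $Y_v\cap Y_u=\emptyset$, so $v$ and $u$ are linked: each order exposes some of the links. If $P,Q$ are disjoint with $|P|=a$, $|Q|=b$, then in a uniformly random order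
\begin{equation}\label{eq:uniform}
\Pr(P\prec Q)=1\Big/\binom{a+b}{a},
\end{equation}
because the set of positions taken by $P$ inside $P\cup Q$ is a uniform $a$-subset. The links exposed by one order are concentrated, in the following sense. Let
\[
L=\{v\in V:\ v\prec u\text{ for some }u\in V\}
\]
be the set of \emph{left ends}.

\begin{lemma}\label{lem:left}
If every member is linked to at most $\Delta$ others, then $|L|\le\Delta$ for every order.
\end{lemma}

\begin{proof}
Choose $u^*$ with $\min Y_{u^*}$ as late as possible. If $v\prec u$, then $\max Y_v<\min Y_u\le\min Y_{u^*}$, so $v\prec u^*$. Hence every left end is linked to $u^*$.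
\end{proof}

Suppose for the moment that all degrees are at most $2$. Then $e$ is the number of points of degree $2$, and every member is linked to at most $k$ others. For a given order let $N$ be the number of points $x$ with $Q_x=\{v,u\}$ and $v\prec u$. Such a point lies in $X_v$ with $v\in L$, so $N\le k|L|\le k^2$. In a uniform order a point of degree $2$ is counted with probability $2/C_\ell$ by \eqref{eq:uniform}, so $2e/C_\ell=\mathbb E N\le k^2$. The bound $e\le k^2C_\ell/2$ is attained by the full grid system, and it exceeds the bound of Proposition~\ref{prop:excess} by one grid. The transversal was not used.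

A grid system shows where the loss occurs. The first $\ell$ elements of $\Omega$ form a set $D$ with $D\prec\Omega\setminus D$, and $N=k^2$ unless $D$ is $Y_0$ or $\Omega\setminus Y_0$, in which case $N=0$. We need a random order, defined from $Y_0$ alone, that avoids these two wasted outcomes.

For $\ell=2$ this is easy. Let $Y_0=\{y,y'\}$ be a transversal. The sets $Y_v$, $v\in Q_x$, are disjoint and each contains a point of $Y_0$, so $d_x\le2$ automatically, and a linked pair has $Y$-sets $\{y,a\}$ and $\{y',b\}$ with $a\ne b$ outside $Y_0$. By a fair coin put one of $y,y'$ first and the other last, and order $Z\setminus Y_0$ uniformly in between. Then $\{y,a\}\prec\{y',b\}$ holds exactly when $y$ is first and $a$ precedes $b$, which has probability $\frac14$ instead of $\frac16$; the reverse relation also has probability $\frac14$. So $e/2=\mathbb E N\le k^2$, and $e\le2k^2=\frac{k^2}2(C_2-2)$. This is Proposition~\ref{prop:excess} for $\ell=2$.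

For $\ell\ge3$ there are two difficulties. Linked $Y$-sets can meet $Y_0$ in different numbers of points, and the random order must give $D\prec E$ the same probability $1/(C_\ell-2)$ in all cases. And points of degree $3,\dots,\ell$ can occur, for which the count $N$ has to be replaced. The next two sections deal with these in turn.

\section{A tilted random order}\label{sec:tilt}

Let $\ell\ge2$, let $Y_0\subseteq Z$ be an $\ell$-set and $O=Z\setminus Y_0$. For $\emptyset\ne W\subsetneq Y_0$, a \emph{$W$-order} is a linear order of $Z$ that lists first $W$, then $O$, then $Y_0\setminus W$. The \emph{tilted order} is chosen as follows. Pick $s\in\{1,\dots,\ell-1\}$ with probability $\binom\ell s^2/(C_\ell-2)$, pick a uniform $s$-subset $W$ of $Y_0$, and order each of the three parts $W$, $O$, $Y_0\setminus W$ uniformly and independently. We use Vandermonde's identity $\sum_s\binom{a}{s}\binom{b}{c-s}=\binom{a+b}{c}$; its case $\sum_{s=0}^\ell\binom\ell s^2=C_\ell$ shows that the probabilities sum to $1$. Every $W$-order with $\emptyset\ne W\subsetneq Y_0$ has positive probability,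 and no other order does.

The weights are dictated by the grid system: among the $C_\ell-2$ sets $D\in\binom\Omega\ell$ other than $Y_0$ and $\Omega\setminus Y_0$, exactly $\binom\ell s\binom\ell{\ell-s}$ have $|D\cap Y_0|=s$, so $W$ is distributed as the trace on $Y_0$ of a uniform such $D$. For $\ell=2$ we recover the order of Section~\ref{sec:two}.

\begin{lemma}\label{lem:tilt}
Let $P,Q\subseteq Z$ be disjoint, with $|P|=a\ge\ell$ and $|Q|=b\ge\ell$.
\begin{enumerate}
\item[(a)] In a $W$-order with $\emptyset\ne W\subsetneq Y_0$, we have $P\prec Q$ if and only if $P\cap Y_0\subseteq W$, $Q\cap W=\emptyset$ and $P\setminus Y_0\prec Q\setminus Y_0$.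
\item[(b)] If $i=|P\cap Y_0|\ge1$, $j=|Q\cap Y_0|\ge1$ and $q=i+j$, then in the tilted order
\[
\Pr(P\prec Q)=\frac1{C_\ell-2}\cdot\binom{2\ell-q}{\ell-i}\Big/\binom{a+b-q}{a-i}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the three conditions hold, then $P\subseteq W\cup O$ and $Q\subseteq O\cup(Y_0\setminus W)$, and inside $O$ the elements of $P$ come first; so $P\prec Q$. Conversely let $P\prec Q$. The third condition is immediate. If $Q$ met $W$, all of $P$ would precede an element of $W$, so $P\subseteq W$, which is impossible since $|W|<\ell\le|P|$. If $P$ met $Y_0\setminus W$, all of $Q$ would follow an element of $Y_0\setminus W$, so $Q\subseteq Y_0\setminus W$, which is impossible since $|Y_0\setminus W|<\ell\le|Q|$.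

(b) A uniform $s$-subset of $Y_0$ contains $P\cap Y_0$ and avoids $Q\cap Y_0$ with probability $\binom{\ell-q}{s-i}/\binom\ell s$. The order of $O$ is independent of $W$, so (a) and \eqref{eq:uniform} give
\[
\Pr(P\prec Q)=\sum_{s=1}^{\ell-1}\frac{\binom\ell s^2}{C_\ell-2}\cdot\frac{\binom{\ell-q}{s-i}}{\binom\ell s}\cdot\frac1{\binom{a+b-q}{a-i}}
=\frac{1}{(C_\ell-2)\binom{a+b-q}{a-i}}\sum_{s=1}^{\ell-1}\binom{\ell}{\ell-s}\binom{\ell-q}{s-i}.
\]
The factor $\binom{\ell-q}{s-i}$ vanishes at $s=0$ because $i\ge1$ and at $s=\ell$ because $j\ge1$. So the sum may be taken over all $s$, and it equals $\binom{2\ell-q}{\ell-i}$ by Vandermonde's identity.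
\end{proof}

The hypothesis $i,j\ge1$ is the point at which the transversal enters: the omitted values $s=0$ and $s=\ell$ contribute nothing to any pair of $Y$-sets, so removing them raises the probability from $1/C_\ell$ to $1/(C_\ell-2)$. For points of higher degree we also need to know that one $Y$-set rarely precedes, or follows, two others.

\begin{lemma}\label{lem:triples}
Consider the tilted order.
\begin{enumerate}
\item[(a)] If $D,E$ are disjoint $\ell$-sets meeting $Y_0$, then $\Pr(D\prec E)=1/(C_\ell-2)$.
\item[(b)] If $D,E,E'$ are three among $d\ge3$ pairwise disjoint $\ell$-sets that all meet $Y_0$, then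
\[
\Pr(D\prec E\cup E')=\Pr(E\cup E'\prec D)<\frac1{C_\ell-2}\cdot\frac14\Bigl(\frac23\Bigr)^{d-3}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a=b=\ell$ the two binomial coefficients in Lemma~\ref{lem:tilt}(b) coincide.

(b) The reverse of a $W$-order is a $(Y_0\setminus W)$-order and $\binom\ell s=\binom\ell{\ell-s}$, so the tilted order has the same distribution as its reverse, and the two probabilities are equal. Let $i=|D\cap Y_0|$, $q=|(D\cup E\cup E')\cap Y_0|$ and $t=\ell-i$. By Lemma~\ref{lem:tilt}(b) with $a=\ell$, $b=2\ell$, the probability is $\eta/(C_\ell-2)$, where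
\[
\eta=\binom{2\ell-q}{t}\Big/\binom{3\ell-q}{t}=\prod_{h=0}^{t-1}\frac{2\ell-q-h}{3\ell-q-h}.
\]
The $d-1$ sets other than $D$ use at least $d-1$ points of $Y_0\setminus D$, so $2\le d-1\le t\le\ell-1$. Also $q\ge i+2$, so $2\ell-q\le\ell+t-2$. Each factor has the form $N/(N+\ell)$, which increases with $N$, so
\[
\eta\le\prod_{h=0}^{t-1}\frac{\ell+t-2-h}{2\ell+t-2-h}=\prod_{N=\ell-1}^{\ell+t-2}\frac N{N+\ell}.
\]
The factor with $N=\ell-1$ is less than $\frac12$, the factor with $N=\ell$ is $\frac12$, and the remaining $t-2\ge d-3$ factors have $N<2\ell$, so each is less than $\frac23$.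
\end{proof}

\section{An inequality for a fixed order}\label{sec:fixed}

The natural extension of the count $N$ is $\sum_xS_x$, where
\[
S_x=\#\{(v,u)\in Q_x^2:\ v\prec u\}
\]
has a known expectation. But $\sum_xS_x\le k^2$ can fail: for $k=1$, three members with the same point $x$ and $Y_1\prec Y_2\prec Y_3$ give $S_x=3$. We correct $S_x$ as in inclusion--exclusion, subtracting the pairs of relations that share an end. With all indices in $Q_x$, let $t_x^+$ be the number of pairs $(v,\{u,u'\})$ with $u\ne u'$, $v\prec u$, $v\prec u'$, let $t_x^-$ be the number of pairs $(\{v,v'\},u)$ with $v\ne v'$, $v\prec u$, $v'\prec u$, and put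
\[
\Psi_x=S_x-t_x^+-t_x^- .
\]
In the example $t_x^+=t_x^-=1$ and $\Psi_x=1$. If all degrees are at most $2$, then $\sum_x\Psi_x=N$. The next lemma needs no transversal.

\begin{lemma}\label{lem:fixed}
For every $(k,\ell)$-system and every linear order of $Z$, $\sum_x\Psi_x\le k^2$.
\end{lemma}

\begin{proof}
If there are at most $k$ left ends, the count of Section~\ref{sec:two} is still adequate. Otherwise we keep only the $k$ earliest left ends and control every other relation $v\prec u$ through its right end $u$.

\emph{The sets $I$ and $J$.} List $L=\{v_1,v_2,\dots\}$ so that $\max Y_{v_1}\le\max Y_{v_2}\le\cdots$. For each $u$ the set $L_u=\{v:v\prec u\}$ is an initial segment of this list, because $v_h\prec u$ and $g\le h$ give $\max Y_{v_g}\le\max Y_{v_h}<\min Y_u$. If $|L|\le k$, put $I=L$ and $J=\emptyset$. If $|L|>k$, put $I=\{v_1,\dots,v_k\}$ and $J=\{u:|L_u|\ge k+1\}$. In both cases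
\begin{equation}\label{eq:IJ}
v\prec u\ \text{ for all }v\in I,\ u\in J;\qquad\text{if }v\prec u,\text{ then }v\in I\text{ or }u\in J .
\end{equation}
The first part holds since $L_u\supseteq I$ for $u\in J$. For the second, if $v\prec u$ and $v\notin I$, then $|L|>k$ and $v=v_h$ with $h>k$, so $|L_u|\ge h\ge k+1$.

\emph{The weights $g_x$.} Let $i_x=|Q_x\cap I|$, $j_x=|Q_x\cap J|$ and
\[
g_x=i_x+j_x-i_xj_x=1-(i_x-1)(j_x-1).
\]
Every $v\in I$ is linked to every $u\in J$, so $\sum_xi_xj_x=\sum_{(v,u)\in I\times J}|X_v\cap X_u|\ge|I||J|$, and
\[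
\sum_xg_x\le k|I|+k|J|-|I||J|\le k^2 .
\]
Indeed, if $|L|>k$, then $|I|=k$ and the middle expression equals $k^2$ whatever $|J|$ is; if $|L|\le k$, it equals $k|L|$. It remains to prove $\Psi_x\le g_x$ for every $x$. The weight $g_x$ is negative when, say, $i_x,j_x\ge3$, and this is what the subtracted terms in $\Psi_x$ must match.

\emph{Points with $S_x=0$.} Here $\Psi_x=0$, and $i_xj_x=0$ by the first part of \eqref{eq:IJ}, so $g_x=i_x+j_x\ge0$.

\emph{Points with $S_x\ge1$.} Index rows by the $v\in Q_x$ that precede some member of $Q_x$, in order of increasing $\max Y_v$, and columns by the $u\in Q_x$ that follow some member of $Q_x$, in order of decreasing $\min Y_u$. Row $a$ is related by $\prec$ to exactly the first $\lambda_a$ columns for some $\lambda_a\ge1$, and $\lambda_1\ge\lambda_2\ge\cdots$. So the related pairs form a Ferrers diagram $\lambda=\{(a,b):b\le\lambda_a\}$ with $S_x$ cells. Now $t_x^+=\sum_a\binom{\lambda_a}2=\sum_{(a,b)\in\lambda}(b-1)$, and counting by columns gives $t_x^-=\sum_{(a,b)\in\lambda}(a-1)$. Hence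
\[
\Psi_x=\sum_{(a,b)\in\lambda}(3-a-b).
\]
The cell $(1,1)$ contributes $1$, every other cell contributes at most $0$, and a cell with $a,b\ge2$ contributes at most $-1$. If $i_xj_x=0$, then $g_x=i_x+j_x\ge1\ge\Psi_x$, since $Q_x$ meets $I\cup J$ by the second part of \eqref{eq:IJ}. If $i_x,j_x\ge1$, the $i_x$ members of $Q_x\cap I$ index rows of length at least $j_x$, so $\lambda$ contains the $i_x\times j_x$ rectangle, which has $(i_x-1)(j_x-1)$ cells with $a,b\ge2$. Thus $\Psi_x\le1-(i_x-1)(j_x-1)=g_x$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:excess}]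
If $\ell=1$, every $Y_v$ equals $Y_0$, the $X$-sets are disjoint and $e=0$. Let $\ell\ge2$ and take the tilted order. We show that every point $x$, of degree $d=d_x$, satisfies
\begin{equation}\label{eq:point}
(C_\ell-2)\,\mathbb E\Psi_x\ge2(d-1),\qquad\text{strictly if }d\ge3 .
\end{equation}
The $d$ sets $Y_v$, $v\in Q_x$, are pairwise disjoint and meet $Y_0$. By Lemma~\ref{lem:triples}(a), $(C_\ell-2)\,\mathbb ES_x=d(d-1)$. For $d\le2$ there are no triples and $d(d-1)=2(d-1)$, so equality holds in \eqref{eq:point}. For $d\ge3$ there is a surplus $d(d-1)-2(d-1)=(d-1)(d-2)$, and it has to pay for the triples. Each of the $\binom d3$ triples in $Q_x$ contributes three events of the form $Y_v\prec Y_u\cup Y_{u'}$ to $t_x^+$ and three of the form $Y_v\cup Y_{v'}\prec Y_u$ to $t_x^-$, in total $6\binom d3=d(d-1)(d-2)$ events. By Lemma~\ref{lem:triples}(b),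
\[
(C_\ell-2)\,\mathbb E\Psi_x>d(d-1)-\frac{d(d-1)(d-2)}4\Bigl(\frac23\Bigr)^{d-3}
=2(d-1)+(d-1)(d-2)\Bigl[1-\frac d4\Bigl(\frac23\Bigr)^{d-3}\Bigr].
\]
The quantity $\frac d4(\frac23)^{d-3}$ equals $\frac34$ at $d=3$, and passing from $d$ to $d+1$ multiplies it by $\frac{d+1}d\cdot\frac23\le\frac89$. So the bracket is positive and \eqref{eq:point} holds. Summing \eqref{eq:point} over $x$ and taking expectations in Lemma~\ref{lem:fixed},
\[
2e=\sum_x2(d_x-1)\le(C_\ell-2)\sum_x\mathbb E\Psi_x\le(C_\ell-2)k^2,
\]
and the first inequality is strict if some $d_x\ge3$.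
\end{proof}

\section{Large systems have a transversal}\label{sec:transversal}

A member without links has a $Y$-set meeting all others, so it suffices to show that, in a suitable orientation, boundedly many members have links. Lemma~\ref{lem:left} does this once the degrees are bounded, and the degrees are bounded by testing $Q_x$ against a large family of members with pairwise disjoint $X$-sets.

\begin{proof}[Proof of Proposition~\ref{prop:transversal}]
Let $m=|V|>M$. Note that $M$ is symmetric in $k$ and $\ell$.

\emph{Many disjoint $X$-sets.} Fix $v\in V$. Each $w\ne v$ has $X_w\cap X_v\ne\emptyset$ or $Y_w\cap Y_v\ne\emptyset$, so after possibly interchanging the roles, at least $(m-1)/2$ members $w\ne v$ have $Y_w\cap Y_v\ne\emptyset$. Some $y\in Y_v$ lies in at least $(m-1)/(2\ell)$ of these sets. So $\mathcal C=\{w:y\in Y_w\}$, which also contains $v$, has size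
\[
c\ge1+\frac{m-1}{2\ell}\ge\frac m{2\ell}>\frac k2\max\{C_\ell,4\}\ge k(\ell+1).
\]
The last step uses $\max\{C_\ell,4\}\ge2\ell+2$, an equality for $\ell=1,2$; it persists for larger $\ell$ since $C_{\ell+1}=\frac{2(2\ell+1)}{\ell+1}C_\ell\ge2C_\ell$. The sets $X_w$, $w\in\mathcal C$, are pairwise disjoint, so $|Q_x\cap\mathcal C|\le1$ for every $x$.

\emph{Bounded degrees.} Suppose $Q_x\setminus\mathcal C$ contains a set $R$ of $\ell+1$ members. Each of the $(\ell+1)c$ pairs $(u,w)\in R\times\mathcal C$ has intersecting $X$-sets or intersecting $Y$-sets. Each $X_u$ meets at most $k$ of the disjoint sets $X_w$, which accounts for at most $k(\ell+1)$ pairs. Each $Y_w$ meets at most $\ell$ of the disjoint sets $Y_u$, $u\in R$, which accounts for at most $\ell c$ pairs. So $(\ell+1)c\le k(\ell+1)+\ell c$, that is, $c\le k(\ell+1)$, a contradiction. Hence $d_x\le\ell+1$ for all $x$, and every member is linked to at most $k\ell$ others.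

\emph{Few members have links.} Let $V_+$ be the set of members linked to at least one other. In a uniformly random order of $Z$, each $v\in V_+$ is a left end with probability at least $1/C_\ell$ by \eqref{eq:uniform}, and $|L|\le k\ell$ by Lemma~\ref{lem:left}. So $|V_+|/C_\ell\le\mathbb E|L|\le k\ell$ and $|V_+|\le k\ell C_\ell\le M<m$. Any $v_0\in V\setminus V_+$ has the required property.
\end{proof}

\section{The case of equality}\label{sec:equality}

When the excess is extremal, we shall see that every order of positive probability must separate exactly one pair of disjoint $Y$-sets. The first lemma determines the families of pairs with this property for \emph{all} orders. A family $(D_h,E_h)_{h\in H}$ of pairs of nonempty subsets of a finite set $O$ is \emph{crossing} if $D_h\cap E_h=\emptyset$ for all $h$ and $D_h\cap E_g\ne\emptyset$ for $h\ne g$; the pairs are then distinct. We write $G-d$ and $G+e$ for $G\setminus\{d\}$ and $G\cup\{e\}$.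

\begin{lemma}\label{lem:crossing}
Let $(D_h,E_h)_{h\in H}$ be a crossing family on $O$.
\begin{enumerate}
\item[(a)] In every linear order of $O$ at most one $h$ has $D_h\prec E_h$.
\item[(b)] If in every linear order of $O$ some $h$ has $D_h\prec E_h$, then there are $T\subseteq O$ and $a$ such that the family is $\{(A,T\setminus A):A\in\binom Ta\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $D_h\prec E_h$, $D_g\prec E_g$ and $\max D_h\le\max D_g$, then $D_h\prec E_g$, so $D_h\cap E_g=\emptyset$ and $h=g$.

(b) We pass from an order to the chain of its initial segments; all maximal chains of $2^O$ arise in this way. Let $\mathcal I_h=\{G:D_h\subseteq G\subseteq O\setminus E_h\}$. If $D_h\prec E_h$, the initial segment ending at $\max D_h$ lies in $\mathcal I_h$, so every maximal chain meets some $\mathcal I_h$. Moreover,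
\begin{equation}\label{eq:comparable}
G\in\mathcal I_h,\ G'\in\mathcal I_g,\ G\subseteq G'\ \Longrightarrow\ h=g,
\end{equation}
because $D_h\subseteq G'\subseteq O\setminus E_g$.

We show that the family is closed under exchanges: for $d\in D_h$ and $e\in E_h$ the pair $(D_h-d+e,\,E_h-e+d)$ occurs. Let $G\in\mathcal I_h$, so $d\in G$ and $e\notin G$, and take a maximal chain through $G-d\subset G-d+e\subset G+e$. Its members other than $G-d+e$ are contained in $G-d$ or contain $G+e$. They are comparable with $G$, so by \eqref{eq:comparable} they could lie only in $\mathcal I_h$, and they do not, since they miss $d$ or contain $e$. Hence $G-d+e\in\mathcal I_g$ for some $g$. The choices $G=D_h$ and $G=O\setminus E_h$ give comparable sets, hence the same $g$, and so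
\[
D_g\subseteq D_h-d+e,\qquad E_g\subseteq E_h-e+d .
\]
Here $g\ne h$ as $d\notin D_g$. Then $D_g\cap E_h\ne\emptyset$ forces $e\in D_g$, and $D_h\cap E_g\ne\emptyset$ forces $d\in E_g$. Apply the same step to $g$ with $e\in D_g$, $d\in E_g$: there is $g'$ with $D_{g'}\subseteq D_g-e+d\subseteq D_h$ and $E_{g'}\subseteq E_g-d+e\subseteq E_h$. As $D_{g'}\cap E_h=\emptyset$, we have $g'=h$, so $D_h=D_g-e+d$ and $E_h=E_g-d+e$. This is the exchange property.

Fix $h$ and put $T=D_h\cup E_h$, $a=|D_h|$. Every $a$-subset of $T$ is reached from $D_h$ by successive exchanges, so all pairs $(A,T\setminus A)$ with $A\in\binom Ta$ occur. Given any $g$, take an order with $D_g\prec E_g$ and let $A$ consist of the first $a$ elements of $T$. Then $A\prec T\setminus A$, so $(D_g,E_g)=(A,T\setminus A)$ by (a).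
\end{proof}

\begin{proposition}\label{prop:equality}
Let $\ell\ge2$, and let a $(k,\ell)$-system with transversal $Y_0$ have $e=\frac{k^2}2(C_\ell-2)$. Let $V_+$ be the set of members linked to at least one other. Then there is an $\ell$-set $T$ disjoint from $Y_0$ such that, with $\Omega=Y_0\cup T$, the sets occurring as $Y_v$ for $v\in V_+$ are exactly those in $\binom\Omega\ell\setminus\{Y_0,T\}$, each occurring $k$ times. For complementary $D$, $\Omega\setminus D$ the corresponding $X$-sets are the rows and columns of a $k\times k$ grid, and grids of different pairs are disjoint.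
\end{proposition}

\begin{proof}
Probabilities refer to the tilted order.

\emph{Step 1: counting.} By Proposition~\ref{prop:excess} all $d_x\le2$, so every member is linked to at most $k$ others and
\[
k^2(C_\ell-2)=2e=\sum_{v\in V_+}\#\{x\in X_v:d_x=2\}\le k|V_+| .
\]
On the other hand $\Pr(v\in L)\ge1/(C_\ell-2)$ for $v\in V_+$ by Lemma~\ref{lem:triples}(a), and $|L|\le k$ by Lemma~\ref{lem:left}, so $|V_+|/(C_\ell-2)\le\sum_{v\in V_+}\Pr(v\in L)\le k$. All these inequalities are therefore equalities: $|V_+|=k(C_\ell-2)$, every point of $X_v$ with $v\in V_+$ has degree $2$, and $\Pr(v\in L)=1/(C_\ell-2)$ for $v\in V_+$.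

\emph{Step 2: all members linked to $v$ have the same $Y$-set.} Suppose $v$ is linked to $u,u'$ with $Y_u\ne Y_{u'}$. We find an order of positive probability with $v\prec u$ and $v\not\prec u'$; then $\Pr(v\in L)>\Pr(v\prec u')=1/(C_\ell-2)$, contradicting Step~1. Take $z\in Y_{u'}\setminus Y_u$; then $z\notin Y_v$. Since $Y_u$ meets $Y_0$ and misses $Y_v$, the nonempty set $Y_v\cap Y_0$ is a proper subset of $Y_0$, and $Y_v\setminus Y_0\ne\emptyset$. If $z\notin Y_0$, let $W=Y_v\cap Y_0$ and order $O$ as $z$, then $Y_v\setminus Y_0$, then the rest. If $z\in Y_0$, let $W=(Y_v\cap Y_0)+z$, which misses $Y_u\cap Y_0\ne\emptyset$ and so is proper, and put $Y_v\setminus Y_0$ first in $O$. In both $W$-orders $v\prec u$ by Lemma~\ref{lem:tilt}(a), and $v\not\prec u'$ because $z$ precedes $Y_v\setminus Y_0$.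

\emph{Step 3: types.} Let $\mathcal T=\{Y_v:v\in V_+\}$ and call $Y_v$ the type of $v$. Members of the same type are linked to the same members, so by Step~2 each $D\in\mathcal T$ is disjoint from exactly one $D^*\in\mathcal T$, and $D^{**}=D$. The family $(D,D^*)_{D\in\mathcal T}$ is crossing, since $P\ne D$ gives $P^*\ne D^*$ and so $D\cap P^*\ne\emptyset$. All members of type $D$ are linked to one member of type $D^*$, so there are at most $k$ of them, and $k(C_\ell-2)=|V_+|\le k|\mathcal T|$. By Lemma~\ref{lem:crossing}(a) the events $D\prec D^*$ are mutually exclusive, and each has probability $1/(C_\ell-2)$, so $|\mathcal T|\le C_\ell-2$. Hence $|\mathcal T|=C_\ell-2$, each type occurs exactly $k$ times, and every $W$-order with $\emptyset\ne W\subsetneq Y_0$ has $D\prec D^*$ for some $D\in\mathcal T$.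

\emph{Step 4: slices.} Lemma~\ref{lem:crossing}(b) does not apply to $\mathcal T$ itself, since only $W$-orders are controlled. But for fixed $W$ the order of $O$ is arbitrary, so the lemma applies to traces on $O$. Below $U$ and $W$ denote nonempty proper subsets of $Y_0$. Write $D_O=D\setminus Y_0$, $D^*_O=D^*\setminus Y_0$ and
\[
\mathcal T_W=\{D\in\mathcal T:\ D\cap Y_0\subseteq W,\ D^*\cap W=\emptyset\}.
\]
In a grid system $\mathcal T_W$ consists of the sets $W\cup A$ with $A\subseteq\Omega\setminus Y_0$, $|A|=\ell-|W|$; this is what we must recover. First,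
\begin{equation}\label{eq:dagger}
U\subseteq W,\ D\in\mathcal T_U,\ P\in\mathcal T_W,\ D\ne P\ \Longrightarrow\ D_O\cap P^*_O\ne\emptyset,
\end{equation}
because $D\cap P^*\ne\emptyset$ while $D\cap P^*\cap Y_0\subseteq W\cap P^*=\emptyset$. For $D\in\mathcal T_W$ the sets $D_O$ and $D^*_O$ are disjoint, and nonempty since $|D\cap Y_0|\le|W|<\ell$ and $|D^*\cap Y_0|\le\ell-|W|<\ell$. By \eqref{eq:dagger} with $U=W$, the family $(D_O,D_O^*)_{D\in\mathcal T_W}$ is crossing. Any order of $O$ extends to a $W$-order, in which some $D\prec D^*$, and Lemma~\ref{lem:tilt}(a) gives $D\in\mathcal T_W$ and $D_O\prec D^*_O$. So $\mathcal T_W\ne\emptyset$, and Lemma~\ref{lem:crossing}(b) provides $T_W\subseteq O$ and $a_W$ such that $D\mapsto D_O$ is a bijection $\mathcal T_W\to\binom{T_W}{a_W}$ with $D^*_O=T_W\setminus D_O$. Put $b_W=|T_W|-a_W$ and $i_W=\ell-a_W$. Then $i_W=|D\cap Y_0|$ for all $D\in\mathcal T_W$, so $1\le i_W\le|W|$. The definition of $\mathcal T_W$ says that $D$ misses $Y_0\setminus W$ and $D^*\cap Y_0\subseteq Y_0\setminus W$, that is, $D^*\in\mathcal T_{Y_0\setminus W}$. Therefore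
\begin{equation}\label{eq:sym}
T_{Y_0\setminus W}=T_W,\qquad b_W=a_{Y_0\setminus W}.
\end{equation}

\emph{Step 5: nested slices.} Let $U\subsetneq W$. We claim that either (i) $\mathcal T_U=\mathcal T_W$, or (ii) $a_U+b_W>|T_U\cup T_W|$; in case (ii), comparing with $|T_W|=a_W+b_W$ gives $a_U>a_W$.

Suppose $\mathcal T_U$ and $\mathcal T_W$ share a member. Its traces on $O$ give $a_U=a_W$ and $T_U=T_W$, so $|\mathcal T_U|=|\mathcal T_W|$. For $D\in\mathcal T_U$ take $P\in\mathcal T_W$ with $P_O=D_O$; then $D_O\cap P^*_O=\emptyset$ and $D=P$ by \eqref{eq:dagger}. So (i) holds. Suppose next that $\mathcal T_U\cap\mathcal T_W=\emptyset$. By \eqref{eq:dagger} every $a_U$-subset of $T_U$ meets every $b_W$-subset of $T_W$. If (ii) failed, choose an $a_U$-subset $A$ of $T_U$ using points of $T_U\setminus T_W$ first. Either $A$ misses $T_W$, or $A\supseteq T_U\setminus T_W$ and $|T_W\setminus A|=|T_U\cup T_W|-a_U\ge b_W$. In both cases some $b_W$-subset of $T_W$ misses $A$, a contradiction.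

\emph{Step 6: the set $T$.} We prove $i_W=|W|$ by induction on $|W|$. For $|W|=1$ this follows from $1\le i_W\le|W|$. Suppose $i=i_W<|W|$. Take $P\in\mathcal T_W$ and an $i$-subset $U$ of $W$ different from $P\cap Y_0$; it exists since $1\le i<|W|$. By induction $i_U=i=i_W$, so $a_U=a_W$ and (ii) is excluded. By (i), $P\in\mathcal T_U$, so the $i$-set $P\cap Y_0$ is contained in the $i$-set $U$, a contradiction.

Thus $a_W=\ell-|W|$, and \eqref{eq:sym} gives $b_W=|W|$ and $|T_W|=\ell$. If $U\subset W$ and $|W|=|U|+1$, then $a_U\ne a_W$ excludes (i), and (ii) reads $\ell+1>|T_U\cup T_W|$, so $T_U=T_W$. Removing elements one at a time shows $T_W=T_{\{y\}}$ for every $y\in W$. For $\ell\ge3$ and $y\ne y'$ we get $T_{\{y\}}=T_{\{y,y'\}}=T_{\{y'\}}$; for $\ell=2$ the equality $T_{\{y\}}=T_{\{y'\}}$ is \eqref{eq:sym}. So all $T_W$ equal one $\ell$-set $T\subseteq O$. Let $D\in\mathcal T$. Both $D$ and $D^*$ meet $Y_0$, so $W=D\cap Y_0$ is nonempty and proper, and $D\ne Y_0$, $D\ne T$. Also $D\in\mathcal T_W$, so $D\subseteq\Omega=Y_0\cup T$. Since $|\mathcal T|=C_\ell-2$, we get $\mathcal T=\binom\Omega\ell\setminus\{Y_0,T\}$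 and $D^*=\Omega\setminus D$.

\emph{Step 7: the grids.} A member $v$ of type $D$ is linked to exactly the $k$ members of type $D^*$. Each of the $k$ points of $X_v$ lies in exactly one other $X$-set, and each of the $k$ linked members shares a point with $X_v$, so $X_v$ meets each of their $X$-sets in exactly one point and has no further points. The $X$-sets of type $D$ are pairwise disjoint, and so are those of type $D^*$. These are the rows and columns of a $k\times k$ grid. Members belonging to different complementary pairs are not linked, so different grids are disjoint.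
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
By Theorem~\ref{thm:main} a maximum clique has $m=\frac nk+k(\frac{C_k}2-1)>k^2C_k$ members. By Proposition~\ref{prop:transversal}, after interchanging the coordinates if necessary, $Y_0=Y_{v_0}$ is a transversal. Then
\[
\frac{k^2}2(C_k-2)=km-n\le km-\Bigl|\bigcup_vX_v\Bigr|=e\le\frac{k^2}2(C_k-2),
\]
where the first equality is the only use of $k\mid n$. So the $X$-sets cover the base set and Proposition~\ref{prop:equality} applies; it gives $\Omega=Y_0\cup T$ and describes the members of $V_+$, whose set of types is $\mathcal T=\binom\Omega k\setminus\{Y_0,T\}$.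

Let $v\notin V_+$. Then $X_v$ is disjoint from all other $X$-sets, and $Y_v$ is also a transversal. Proposition~\ref{prop:equality} with $Y_v$ in place of $Y_0$ describes the same family as $\mathcal T=\binom{\Omega'}k\setminus\{Y_v,\Omega'\setminus Y_v\}$ for a $2k$-set $\Omega'\supseteq Y_v$. Each point of $\Omega$ lies in $C_k/2\ge3$ of the $k$-subsets of $\Omega$, only one of which is omitted, so $\bigcup\mathcal T=\Omega$; the same count gives $\bigcup\mathcal T=\Omega'$. Hence $\Omega'=\Omega$ and $Y_v\in\{Y_0,T\}$. Since $Y_v$ meets $Y_0$, we conclude $Y_v=Y_0$.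
\end{proof}

\begin{thebibliography}{9}
\bibitem{FIS} Zolt\'an F\"uredi, Andr\'as Imolay, \'Ad\'am Schweitzer, \emph{Clique number of xor-powers of Kneser graphs}, arXiv:2510.01509 (2025).
\end{thebibliography}
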